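\title{History-deterministic timed B\"uchi automata are determinizable}

\begin{abstract}
A timed automaton is history-deterministic if its nondeterministic choices can be made on the fly, from the part of the input read so far. We prove that every history-deterministic timed B\"uchi automaton with clock set $C$ and guard constants at most $M$, where $M\ge1$, is equivalent to a deterministic timed B\"uchi automaton with at most $4|C|+5$ clocks and constants at most $2M$. This answers a question of Bose, Henzinger, Lehtinen, Schewe and Totzke. The automaton is first normalized so that every relevant configuration can reach an accepting transition no later than some equivalent configuration does. Iterating this property gives an infinite chain of configurations, which Ramsey's theorem makes homogeneous and which can be compressed until its members satisfy the same guards and move in unison. A deterministic automaton can then follow the whole chain with finitely many clocks.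
\end{abstract}

\section{Introduction}\label{sec:intro}

A nondeterministic automaton is history-deterministic if some rule, which sees only the input read so far, can pick each next transition and in this way produces an accepting run on every word that has one. The rule is a deterministic device, but nothing bounds its memory. For timed automata the gap is wide: the rule may remember every time stamp of the past, whereas a deterministic timed automaton remembers finitely many of them, through its clocks. This paper shows that for B\"uchi acceptance finitely many clocks always suffice.

\subsection*{Timed automata}
Throughout, $\mathbb N=\{0,1,2,\dots\}$. A \emph{timed word} over a finite alphabet $\Sigma$ is an infinite sequence $w=d_1a_1d_2a_2\dots$ with delays $d_k\in\mathbb R_{\ge0}$ and letters $a_k\in\Sigma$; the arrival of $a_k$ is the $k$-th \emph{event}. The word is \emph{divergent} if $\sum_kd_k=\infty$ and \emph{Zeno} otherwise.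

A \emph{timed automaton} $\mathcal T=(S,\iota,C,\Delta,\Sigma,\mathrm{acc})$ has a finite set $S$ of states, an initial state $\iota\in S$, a finite set $C$ of clocks, a finite set $\Delta$ of transitions $(s,g,a,c,s')$, and an acceptance condition $\mathrm{acc}$. In a transition, $s,s'\in S$, $a\in\Sigma$, the set $c\subseteq C$ lists the clocks to be reset, and the \emph{guard} $g$ is a conjunction of constraints $x\bowtie k$ with $x\in C$, $k\in\mathbb N$ and ${\bowtie}\in\{<,\le,=,\ge,>\}$. A \emph{valuation} is a map $v\colon C\to\mathbb R_{\ge0}$; the valuation $v+d$ adds $d$ to every clock, and $v[c:=0]$ sets the clocks of $c$ to $0$. A \emph{run} on $w$ starts in the configuration $(\iota,\mathbf 0)$. At event $k$ it moves from $(s,v)$ to $(s',(v+d_k)[c:=0])$ along a transition $(s,g,a_k,c,s')$ that is \emph{enabled}, which means that $v+d_k$ satisfies $g$. A run is an infinite sequence of such steps.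

In a \emph{B\"uchi} automaton, $\mathrm{acc}$ is a set $F_{\mathcal T}\subseteq\Delta$, and a run is accepting if it takes transitions of $F_{\mathcal T}$ infinitely often. In a \emph{coB\"uchi} automaton a run is accepting if it takes the transitions of a given set only finitely often. In a \emph{parity} automaton, $\mathrm{acc}$ is a priority function $\Delta\to\mathbb N$, and a run is accepting if the least priority that occurs infinitely often is even. The language $\mathcal L(\mathcal T)$ is the set of divergent timed words that have an accepting run. The automaton is \emph{deterministic} if, for each state $s$ and letter $a$, the guards of distinct transitions from $s$ on $a$ are pairwise mutually exclusive.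

A \emph{resolver} for $\mathcal T$ is a partial function $\chi$ that maps a finite run prefix and the next delay and letter $(d,a)$ to a transition enabled from the current configuration on $(d,a)$, and that is undefined only if no such transition exists. On a word $w$ the resolver produces a sequence of steps $\chi^*(w)$ by choosing every transition; if at some event no transition is enabled, then $\chi^*(w)$ is blocked and counts as non-accepting. The automaton is \emph{history-deterministic} (HD) if it has a resolver $\chi$ such that, for every divergent timed word $w$, we have $w\in\mathcal L(\mathcal T)$ if and only if $\chi^*(w)$ is an accepting run.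

\subsection*{The question}
The following question was left open in \cite{BHLST23}.

\begin{quote}
Is there, for every HD timed B\"uchi automaton $\mathcal T$, a deterministic timed parity automaton, with any number of clocks and states, that recognizes exactly $\mathcal L(\mathcal T)$?
\end{quote}

Three known results frame it.
\begin{itemize}
\item[(K1)] In the untimed case, positional resolvers for HD B\"uchi automata may not exist, but a finite amount of memory suffices.
\item[(K2)] HD timed safety automata and HD timed reachability automata can be determinized.
\item[(K3)] There is a one-clock HD timed coB\"uchi automaton whose language is not recognized by any $k$-clock deterministic parity timed automaton, for any $k$.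
\end{itemize}

By (K1) one cannot expect to determinize a B\"uchi automaton merely by deleting transitions; memory has to be added. With clocks, this memory may consist of real numbers, and the next example shows how a natural resolver comes to store unboundedly many of them.

\begin{example}\label{ex:cobuchi}
Take one letter, one clock $x$, and states $W$ (initial) and $T$. The transitions are $W\to W$; $W\to T$ resetting $x$; $T\to T$ with guard $x<1$; $T\to T$ with guard $x=1$ resetting $x$; and $T\to W$ with guard $x>1$. All transitions except the two loops on $T$ may be taken only finitely often. A run is accepting if and only if it eventually stays in $T$, so the language consists of the divergent words for which there is an event time $t$ such that $t+1,t+2,\dots$ are event times as well. At an event at time $\tau$, call an event time $t\le\tau$ \emph{alive} if every number $t+n\le\tau$ with $n\in\mathbb N$ is an event time. Let the resolver move from $W$ to $T$ exactly when $\tau-t\in\mathbb N$ for the earliest alive $t$. If the word is in the language, let $t^*$ be the earliest time that stays alive forever. The finitely many earlier event times die, and from then on $t^*$ is the earliest alive time. If the resolver is in $W$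 after that moment, it enters $T$ at the next event in $t^*+\mathbb N$ and never leaves. So the automaton is HD. On a word with events at all multiples of $1/N$, alive times with $N$ different fractional parts coexist, and this resolver keeps track of all of them.
\end{example}

In view of such resolvers and of (K3), one might guess that B\"uchi automata resist determinization too. The opposite guess comes from (K2). A B\"uchi run is an infinite sequence of reachability tasks, and once an accepting transition has been taken the past can be forgotten, provided that the current configuration still accepts everything that remains to be accepted. In Example~\ref{ex:cobuchi} no finite moment certifies progress in this way. The second guess is correct.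

\begin{theorem}\label{thm:main}
Let $\mathcal T$ be a history-deterministic timed B\"uchi automaton with clock set $C$ and guard constants at most $M$, where $M\ge1$. There is a deterministic timed B\"uchi automaton $\mathcal D$ with $\mathcal L(\mathcal D)=\mathcal L(\mathcal T)$ that has at most $4|C|+5$ clocks and constants at most $2M$.
\end{theorem}

With priority $0$ on accepting transitions and $1$ on all others, $\mathcal D$ is a parity automaton, so the answer to the question is yes.

Section~\ref{sec:cover} introduces the central relation, \emph{covering}, and proves the analogue of the theorem for finite systems under two simplifying hypotheses. Sections \ref{sec:normal}--\ref{sec:ranks} establish these hypotheses for timed automata. Sections \ref{sec:templates}--\ref{sec:D} replace finiteness by a compression argument and build $\mathcal D$. Section~\ref{sec:compl} treats resolvers, the parity index, Zeno words and effectiveness.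

\section{Covering, and the case without clocks}\label{sec:cover}

A \emph{transition system} consists of a set of configurations, a set $\Lambda$ of inputs, a set of \emph{steps} $e\colon p\to p'$, each with a source $p$, an input $\lambda\in\Lambda$ and a target $p'$, and a set $F$ of accepting steps. Let $L(p)$ be the set of infinite input sequences on which some run from $p$ takes infinitely many accepting steps, and let $\lambda^{-1}L=\{w:\lambda w\in L\}$. A timed B\"uchi automaton gives a transition system with inputs $(d,a)$.

To reach the next accepting step in finite time, it is enough to be no slower than some run that does reach one. The following game measures how much slower one may be forced to be.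

\begin{definition}\label{def:Gk}
Let $k\in\mathbb N$. The game $G_k(p,q)$ is played with Eve's token on $p$ and Adam's token on $q$. In each round Adam picks an input $\lambda$, then Eve moves her token along a step on $\lambda$, then Adam moves his token along a step on $\lambda$. A player who has to move a token and cannot loses immediately. Eve wins immediately when her token takes an accepting step. Adam wins immediately when his token has taken $k+1$ accepting steps. Infinite plays are won by Eve. Let $W_k$ be the set of pairs $(p,q)$ for which Eve has a winning strategy, and let $W_{-1}=\emptyset$. We say that $p$ \emph{covers} $q$, and write $p\triangleright q$, if $(p,q)\in W_0$.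
\end{definition}

A strategy that wins $G_k$ also wins $G_{k+1}$, so $W_0\subseteq W_1\subseteq\cdots$. Since Eve moves first, a configuration need not cover itself. For sets $W,W^-$ of pairs, call $W$ \emph{closed over $W^-$} if for every $(p,q)\in W$ and every $\lambda$ there is a step $e\colon p\to p'$ on $\lambda$ such that
\begin{equation}\label{eq:onestep}
\begin{gathered}
e\in F,\quad\text{or every step } f\colon q\to q' \text{ on }\lambda\text{ satisfies:}\\
(p',q')\in W\text{ if }f\notin F,\qquad (p',q')\in W^-\text{ if }f\in F .
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:onestep}
For every $k\in\mathbb N$, the set $W_k$ is the greatest set that is closed over $W_{k-1}$.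
\end{lemma}

\begin{proof}
Let $(p,q)\in W_k$ and let $e$ be the answer of a winning strategy of Eve to $\lambda$. Suppose $e\notin F$ and Adam answers $f\colon q\to q'$. If $f\notin F$, the rest of the play is a play of $G_k(p',q')$, which the strategy wins. If $f\in F$, then $k\ge1$ because Eve has not lost, and the rest is a play of $G_{k-1}(p',q')$, which the strategy wins. So $W_k$ is closed over $W_{k-1}$.

Conversely, let $W$ be closed over $W_{k-1}$ and $(p,q)\in W$. In $G_k(p,q)$ Eve answers according to \eqref{eq:onestep} as long as no accepting step has been taken; the current pair then stays in $W$, so she is never stuck. If Adam's token is the first to take an accepting step, the new pair lies in $W_{k-1}$. Then $k\ge1$, Adam needs $k$ further accepting steps, and Eve switches to a winning strategy of $G_{k-1}$. Hence $W\subseteq W_k$.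
\end{proof}

For $p\triangleright q$ and an input $\lambda$, a step $e\colon p\to p'$ on $\lambda$ is a \emph{covering answer of $p$ against $q$} if $e\in F$, or every step $f\colon q\to q'$ on $\lambda$ satisfies $f\notin F$ and $p'\triangleright q'$. By Lemma~\ref{lem:onestep} with $k=0$, a covering answer exists.

\begin{lemma}\label{lem:trans}
If $p\triangleright q$ and $q\triangleright r$, then $p\triangleright r$.
\end{lemma}

\begin{proof}
We show that $W=\{(p,r):p\triangleright q\triangleright r\text{ for some }q\}$ is closed over $\emptyset$. Given $\lambda$, let $e\colon p\to p'$ be a covering answer of $p$ against $q$, and suppose $e\notin F$. Let $f\colon q\to q'$ be a covering answer of $q$ against $r$. By the choice of $e$, $f\notin F$ and $p'\triangleright q'$. Since $f\notin F$, every step $r\to r'$ on $\lambda$ is non-accepting and $q'\triangleright r'$. So $(p',r')\in W$.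
\end{proof}

Here is the main idea in its simplest setting.

\begin{proposition}\label{prop:finite}
Consider a transition system with a finite set $P$ of configurations such that
\begin{itemize}
\item[(H1)] every step $p\to p'$ on $\lambda$ satisfies $L(p')=\lambda^{-1}L(p)$;
\item[(H2)] every $p$ covers some $q$ with $L(q)=L(p)$.
\end{itemize}
Then there is a transition system whose configurations are pairs in $P\times P$, with exactly one step from each configuration on each input, in which every $L(p)$ is the language of some configuration.
\end{proposition}

\begin{proof}
Iterating (H2) from $p$ gives a chain $p\triangleright r_1\triangleright r_2\triangleright\cdots$ of configurations with language $L(p)$. As $P$ is finite, $r_i=r_j$ for some $i<j$, and by Lemma~\ref{lem:trans} the configuration $t(p)=r_i$ satisfies $p\triangleright t(p)\triangleright t(p)$. For each covering pair and each input fix a covering answer. The new configurations are the pairs $(p,q)$ with $p\triangleright q\triangleright q$. On $\lambda$, let $e\colon p\to p'$ be the fixed answer of $p$ against $q$, and $g\colon q\to q'$ that of $q$ against $q$. If $e\in F$, take an accepting step to $(p',t(p'))$; we call this a restart. If $e\notin F$, take a non-accepting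 step to $(p',q')$. In the second case $g\notin F$ and $p'\triangleright q'$, because $g$ is a step of $q$; and $q'\triangleright q'$, because $g$ is a non-accepting covering answer of $q$ against $q$ and the covered copy of $q$ may also move along $g$.

The first component of the run from $(p,t(p))$ is a run from $p$ with the same accepting events, so the language of $(p,t(p))$ is contained in $L(p)$. Conversely let $w\in L(p)$. By (H1), at the start and after every restart the system is in some $(p_0,q_0)$ with $q_0=t(p_0)$, and the remaining word lies in $L(p_0)=L(q_0)$. Fix a run $y_0=q_0,y_1,\dots$ on it that takes an accepting step, and let $(p_k,q_k)$ be the deterministic run. We claim that, as long as there is no restart, $q_k\triangleright y_k$ and the steps of the run $(y_k)$ are non-accepting. Suppose $q_k\triangleright y_k$ and the next step is not a restart, so that $g\colon q_k\to q_{k+1}$ is non-accepting. Let $h\colon q_k\to q''$ be a covering answer of $q_k$ against $y_k$. Viewing $h$ as a move of the covered copy of $q_k$, we get $h\notin F$ and $q_{k+1}\triangleright q''$. Since $h\notin F$, the step $y_k\to y_{k+1}$ is non-accepting and $q''\triangleright y_{k+1}$. Transitivity gives $q_{k+1}\triangleright y_{k+1}$.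 So a restart occurs no later than the first accepting step of $(y_k)$, and $w$ is accepted.
\end{proof}

The point is the relation $q\triangleright q$. A covering answer depends on the position of the opponent, which a deterministic device does not know. A self-covering companion plays against a copy of itself that makes the same moves, and yet it keeps covering every other run. With clocks, neither (H2) nor self-covering can be taken for granted.

\begin{example}\label{ex:strict}
Take one clock $x$, letters $a,l,r$ and states $\theta,L,R$. From $\theta$ on $a$ there are non-accepting transitions to $L$ and to $R$, without guard or reset. From $L$ and from $R$, the letters $l$ and $r$ lead back to $\theta$. The move is accepting and resets $x$ if $x\ge1$, for $l$ in $L$ and for $r$ in $R$, or if $x>1$, for $r$ in $L$ and for $l$ in $R$. Otherwise it is non-accepting and does not reset $x$. All other letters lead to a non-accepting sink. A run has infinitely many accepting steps if and only if it avoids the sink and time diverges, so all configurations $(\theta,\rho)$ have the same language, and configurations with another state have other languages.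

If $\rho>\rho'$, then $(\theta,\rho)\triangleright(\theta,\rho')$: until the first accepting step Eve's clock is larger than Adam's, so when Adam's step is accepting his clock is at least $1$, hers exceeds $1$, and her step in the same round was accepting. If $\rho\le1$ and $\rho\le\rho'$, then $(\theta,\rho)$ does not cover $(\theta,\rho')$: Adam plays $(0,a)$ and moves to the state that Eve did not choose, say $R$, and then plays $r$ with delay $\max(0,1-\rho')$; his clock is at least $1$ and hers is at most $1$. Thus $(\theta,0)$ violates (H2), and for $0<\rho\le1$ no chain $(\theta,\rho)\triangleright(\theta,\rho_0)\triangleright(\theta,\rho_1)\triangleright\cdots$ repeats: the values $\rho_i$ decrease strictly.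
\end{example}

The substitute for $q\triangleright q$ will be an infinite chain $q_0\triangleright q_1\triangleright\cdots$ whose members are so close to each other that they satisfy the same guards. Each $q_i$ then plays against $q_{i+1}$, and all make the same move.

\section{Regions and a normal form}\label{sec:normal}

From now on $\mathcal T$ is as in Theorem~\ref{thm:main}.

\subsection*{Regions}
Let $\mathrm{fr}(t)=t-\lfloor t\rfloor$ and let $K\in\mathbb N$. Valuations $v,v'$ of a finite set of clocks are \emph{region equivalent} for $K$, written $v\approx v'$, if for all clocks $x$ we have $v(x)>K\iff v'(x)>K$, and for all clocks $x,y$ with values at most $K$: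
\[
\lfloor v(x)\rfloor=\lfloor v'(x)\rfloor,\qquad \mathrm{fr}\,v(x)=0\iff\mathrm{fr}\,v'(x)=0,
\]
\[
\mathrm{fr}\,v(x)\le\mathrm{fr}\,v(y)\iff\mathrm{fr}\,v'(x)\le\mathrm{fr}\,v'(y).
\]
The classes are \emph{regions}. The constant is $K=M$ unless another one is named. A tuple of valuations is treated as one valuation of disjoint copies of the clocks; its region, the \emph{joint region}, also compares fractional parts across the tuple. A joint region determines the regions of all subtuples, which we call its components; $u\approx u'$ implies $(u,u)\approx(u',u')$; and a region for a constant $K'\ge K$ is contained in a region for $K$. We use the identity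
\begin{equation}\label{eq:frdiff}
\mathrm{fr}\,s\le\mathrm{fr}\,t\iff s-t\le\lfloor s\rfloor-\lfloor t\rfloor .
\end{equation}

\begin{lemma}\label{lem:regions}
\leavevmode
\begin{itemize}
\item[(R1)] There are finitely many regions.
\item[(R2)] If $v\approx v'$, then for each $d\ge0$ there is $d'\ge0$ with $v+d\approx v'+d'$.
\item[(R3)] If $v\approx v'$, then $v[c:=0]\approx v'[c:=0]$, and $v,v'$ satisfy the same guards with constants at most $K$.
\item[(R4)] If $v\approx v'$ and $u$ is a further valuation, there is $u'$ with $(v,u)\approx(v',u')$.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) A region is given by finitely many data with finitely many values each.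

(R2) Let $B=\{x:v(x)\le K\}$. We have $\mathrm{fr}(-t)=0$ if $\mathrm{fr}\,t=0$ and $\mathrm{fr}(-t)=1-\mathrm{fr}\,t$ otherwise. Hence the assignment $0\mapsto0$, $\mathrm{fr}(-v(x))\mapsto\mathrm{fr}(-v'(x))$ for $x\in B$ is well defined and strictly increasing. Extend it piecewise linearly to an increasing bijection of $[0,1)$, and then to an increasing bijection $\psi$ of $\mathbb R$ with $\psi(t+1)=\psi(t)+1$. Since $\lfloor -v(x)\rfloor=-\lceil v(x)\rceil=-\lceil v'(x)\rceil$, we get $\psi(-v(x))=-v'(x)$ for $x\in B$. Put $d'=\psi(d)\ge\psi(0)=0$. For $x,y\in B$ and $k\in\mathbb Z$,
\[
v'(x)+d'\ge k\iff\psi(d)\ge\psi(k-v(x))\iff v(x)+d\ge k,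
\]
and the same holds with $\le$ in place of $\ge$; moreover
\[
v'(x)-v'(y)\le k\iff\psi(-v(y))\le\psi(k-v(x))\iff v(x)-v(y)\le k .
\]
The first line settles the comparison with $K$, the integer parts and the vanishing of fractional parts; the second, with \eqref{eq:frdiff}, settles the order of fractional parts. Clocks outside $B$ stay above $K$ on both sides.

(R3) A reset clock has integer and fractional part $0$, and its comparison with another clock depends only on whether that clock has fractional part $0$. A constraint $x\bowtie k$ with $k\le K$ is decided by whether $v(x)>K$ and, if not, by $\lfloor v(x)\rfloor$ and by whether $\mathrm{fr}\,v(x)=0$.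

(R4) Take an increasing bijection $\varphi$ of $[0,1)$ with $\varphi(0)=0$ and $\varphi(\mathrm{fr}\,v(x))=\mathrm{fr}\,v'(x)$ whenever $v(x)\le K$. Put $u'(x)=\lfloor u(x)\rfloor+\varphi(\mathrm{fr}\,u(x))$ if $u(x)\le K$, and $u'(x)=u(x)$ otherwise.
\end{proof}

\subsection*{The normal form $\mathcal B$}
We shall delete transitions and declare new ones accepting according to properties of their source and target configurations. These properties will be region invariant, so we record regions in states and use regions as guards. We also add a sink, so that no run is blocked. Finally, in our games Adam chooses the delays and may produce Zeno words; to avoid treating them separately, we build divergence into the acceptance condition with a new clock $z$ and a flag $b$.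

Let $C^+=C\cup\{z\}$ and $n=|C|+1$. The \emph{states} of $\mathcal B$ are the triples $\sigma=(s,b,R_\sigma)$ with $s\in S\cup\{\bot\}$, $b\in\{0,1\}$ and $R_\sigma$ a region over $C^+$, the \emph{entry region}. A \emph{configuration} is a pair $(\sigma,v)$ with $v\in R_\sigma$. An \emph{edge} has a source $\sigma$, a region $Q$, a letter $a$, a reset set $c$, a target $\sigma'=(s',b',R')$ and a label in $\Delta\cup\{\bot\}$, where $R'$ is the region that contains all $u[c:=0]$ with $u\in Q$; it exists by (R3). The edge is \emph{enabled} from $(\sigma,v)$ on $(d,a)$ if $v+d\in Q$, and it then leads to $(\sigma',(v+d)[c:=0])$. For each $\sigma=(s,b,R_\sigma)$, each $Q$ and each $a$, the set $E$ of edges of $\mathcal B$ contains the following.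
\begin{itemize}
\item For each $\delta=(s,g,a,c_0,s')\in\Delta$ such that the valuations in $Q$ satisfy $g$, one edge with label $\delta$ and target component $s'$. Let $b^*=1$ if $b=1$ or $\delta\in F_{\mathcal T}$, and $b^*=0$ otherwise. If $b^*=1$ and $z\ge1$ holds in $Q$, the edge is accepting, $c=c_0\cup\{z\}$ and $b'=0$. Otherwise it is non-accepting, $c=c_0$ and $b'=b^*$.
\item If there is no such $\delta$, in particular if $s=\bot$, one non-accepting edge with label $\bot$, $s'=\bot$, $c=\emptyset$ and $b'=b$.
\end{itemize}
The constraint $z\ge1$ is constant on regions because $M\ge1$. From every configuration, on every $(d,a)$, some edge of $E$ is enabled. Let $F_{\mathcal B}$ be the set of accepting edges and $p_{\mathrm{in}}$ the configuration with $s=\iota$, $b=0$ and all clocks $0$.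

An \emph{automaton on $E$} is a pair $A=(E_A,F_A)$ with $F_A\subseteq E_A\subseteq E$; we do not require $F_A\subseteq F_{\mathcal B}$. It defines a transition system: a step from $p$ on $(d,a)$ is a move along an enabled edge of $E_A$, accepting if the edge is in $F_A$. Its languages $L_A(p)$ are taken over all infinite timed words, Zeno or not. A \emph{resolver from $p$ in $A$} maps finite $A$-runs from $p$ and inputs $(d,a)$ to enabled edges of $E_A$ and is undefined only if none is enabled. The configuration $p$ is \emph{HD in $A$} if some resolver from $p$ produces, on every $w\in L_A(p)$, an infinite run with infinitely many edges of $F_A$; such a resolver is \emph{correct}. Only the values of a resolver on the runs that it produces matter, and such a run is determined by the input prefix. So we may describe a resolver as a procedure that keeps any auxiliary data computed from the input prefix. We write $\mathcal B=(E,F_{\mathcal B})$, $L(p)=L_{\mathcal B}(p)$, and $\mathcal H$ for the set of configurations that are HD in $\mathcal B$.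

\begin{lemma}\label{lem:normal}
$L(p_{\mathrm{in}})=\mathcal L(\mathcal T)$ and $p_{\mathrm{in}}\in\mathcal H$. More precisely, reading labels is a bijection from the runs of $\mathcal B$ from $p_{\mathrm{in}}$ that avoid $\bot$ to the runs of $\mathcal T$ on the same word, and such a run of $\mathcal B$ has infinitely many accepting edges if and only if the word is divergent and the run of $\mathcal T$ is accepting.
\end{lemma}

\begin{proof}
The label determines the edge once the configuration and the input are given, which yields the bijection. A run that enters $\bot$ has no further accepting edge. Suppose a run has infinitely many accepting edges. An accepting edge resets $z$ and sets the flag to $0$, and the next one requires $z\ge1$ and $b^*=1$. So between the two, at least one time unit passes, and a transition of $F_{\mathcal T}$ is taken after the first and at the latest with the second. Hence time diverges and the run of $\mathcal T$ is accepting. Conversely, suppose time diverges and $F_{\mathcal T}$ is taken infinitely often, but there are only finitely many accepting edges. After the last one, $z$ is never reset, so eventually $z\ge1$; and the next transition of $F_{\mathcal T}$ sets the flag to $1$, where it stays. Then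 some later event has $b^*=1$ and $z\ge1$, so its edge is accepting, a contradiction. This proves the equality of languages. The resolver of $\mathcal T$, completed by the edge to $\bot$ where it is undefined, is a correct resolver from $p_{\mathrm{in}}$.
\end{proof}

For tuples of configurations write $(p,q)\approx(p',q')$ if the states agree componentwise and the joint valuations are region equivalent.

\begin{lemma}[Shadow play]\label{lem:shadow}
Let $A$ be an automaton on $E$. Consider a game in which, in each round, Adam picks $(d,a)$, Eve moves a token along an enabled edge of $E_A$, and Adam moves a second token along an enabled edge of $E_A$, and in which the winner depends only on the sequence of edges and on who, if anyone, cannot move. If $(p,q)\approx(p',q')$ and Eve wins from $(p,q)$, then she wins from $(p',q')$.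
\end{lemma}

\begin{proof}
Playing from $(p',q')$, Eve maintains a shadow play from $(p,q)$ in which she follows her winning strategy, such that the two current pairs are equivalent at the start of each round. When Adam picks $(d',a)$, (R2) gives $d$ such that the delayed joint valuations are equivalent, and Adam picks $(d,a)$ in the shadow. The same edges are now enabled for each token in both plays. Eve copies her shadow edge, Adam's edge is copied into the shadow, and by (R3) the new pairs are equivalent. The two plays have the same edges and are blocked at the same moments, so Eve wins.
\end{proof}

\section{Pruning: every edge keeps the residual language}\label{sec:prune}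

Hypothesis (H1) asks that no step lose part of the language. We obtain it on $\mathcal H$ by deleting the edges that are not optimal. Optimality is expressed by a game that agrees with language inclusion on $\mathcal H$ and falls under Lemma~\ref{lem:shadow}.

In the game $G(p,q)$, played on $\mathcal B$, each round is as in Lemma~\ref{lem:shadow}, with Eve's token on $p$ and Adam's on $q$. Nobody is ever stuck. Adam wins if his token takes $F_{\mathcal B}$ infinitely often and Eve's only finitely often. Write $p\succeq q$ if Eve has a winning strategy, and $p\sim q$ if $p\succeq q$ and $q\succeq p$.

\begin{lemma}\label{lem:dom}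
\leavevmode
\begin{itemize}
\item[(i)] If $p\in\mathcal H$ and $L(q)\subseteq L(p)$, then $p\succeq q$.
\item[(ii)] If $p\succeq q$, then $L(q)\subseteq L(p)$.
\item[(iii)] For $p\in\mathcal H$: $p\sim q$ if and only if $q\in\mathcal H$ and $L(q)=L(p)$.
\item[(iv)] If $(p,q)\approx(p',q')$, then $p\succeq q\iff p'\succeq q'$, and $p\sim q\iff p'\sim q'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Eve plays a correct resolver from $p$. If Adam's run is accepting, the word is in $L(q)\subseteq L(p)$, so her run is accepting. (ii) Adam plays $w\in L(q)$ and an accepting run on it; Eve's winning strategy yields an accepting run from $p$. (iii) If $q\in\mathcal H$ and $L(q)=L(p)$, apply (i) twice. If $p\sim q$, the languages agree by (ii). Define a resolver from $q$ that simulates $G(q,p)$, moving the token on $q$ by Eve's winning strategy and the token on $p$ by a correct resolver from $p$. On $w\in L(q)=L(p)$ the run from $p$ is accepting, hence so is the run from $q$. (iv) is Lemma~\ref{lem:shadow}.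
\end{proof}

Let $E_{A_0}$ consist of the edges $e\in E$, with data $(\sigma,Q,a,c,\sigma')$, such that for every edge $e''\in E$ with data $(\sigma,Q,a,c'',\sigma'')$ and every $u\in Q$,
\[
(\sigma',u[c:=0])\succeq(\sigma'',u[c'':=0]).
\]
If this holds for one $u\in Q$, it holds for all: $u\approx u'$ gives $(u,u)\approx(u',u')$, and (R3) and Lemma~\ref{lem:dom}(iv) apply. Put $F_{A_0}=F_{\mathcal B}\cap E_{A_0}$.

\begin{definition}\label{def:faithful}
An automaton $A$ on $E$ is \emph{faithful} if for every $p\in\mathcal H$:
\begin{itemize}
\item[(P1)] on each $(d,a)$ some edge of $E_A$ is enabled from $p$, and every such edge leads to a configuration $p'\in\mathcal H$ with $L(p')=(da)^{-1}L(p)$;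
\item[(P2)] $L_A(p)=L(p)$;
\item[(P3)] $p$ is HD in $A$.
\end{itemize}
\end{definition}

By (P1) and Lemma~\ref{lem:dom}(iii), if $p\in\mathcal H$, $p\sim q$, and both move along edges of $E_A$ on the same input, to $p'$ and $q'$, then $p',q'\in\mathcal H$ and $p'\sim q'$. We call this \emph{preservation of $\sim$}.

\begin{lemma}\label{lem:A0}
$A_0$ is faithful.
\end{lemma}

\begin{proof}
Let $p\in\mathcal H$, let $\chi$ be a correct resolver from $p$ in $\mathcal B$, and let it move along $e$ to $p'$ on $(d,a)$. Every successor $p''$ of $p$ on $(d,a)$ has $L(p'')\subseteq(da)^{-1}L(p)$. If $w'\in(da)^{-1}L(p)$, then $\chi$ accepts $daw'$ by a run through $p'$. So $L(p')=(da)^{-1}L(p)$, and the continuation of $\chi$ after $e$ is a correct resolver from $p'$, whence $p'\in\mathcal H$. By Lemma~\ref{lem:dom}(i), $p'\succeq p''$ for all successors $p''$, so $e\in E_{A_0}$. By induction all edges on runs produced by $\chi$ lie in $E_{A_0}$. This gives $L(p)\subseteq L_{A_0}(p)$ and (P3); the inclusion $L_{A_0}(p)\subseteq L(p)$ holds because $F_{A_0}\subseteq F_{\mathcal B}$. It also gives the first half of (P1). If an edge of $E_{A_0}$ leads from $p$ to $p''$ on $(d,a)$, then $p''\succeq p'$ by definition of $E_{A_0}$, and $p'\succeq p''$;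 Lemma~\ref{lem:dom}(iii) gives $p''\in\mathcal H$ and $L(p'')=L(p')$.
\end{proof}

\section{Ranks: every configuration covers an equivalent one}\label{sec:ranks}

We turn to (H2). Let $A$ be faithful, and let $G^A_k$ and $W^A_k$ be the games and sets of Definition~\ref{def:Gk} for the transition system of $A$. Let $\mathrm{rank}_A(p,q)$ be the least $k$ with $(p,q)\in W^A_k$, or $\infty$ if there is none. By Lemma~\ref{lem:shadow}, the rank depends only on the states and the joint region of $(p,q)$.

In Example~\ref{ex:strict} the pair $((\theta,0),(\theta,0))$ has rank $1$: the two clocks agree until the first accepting step, and if Adam takes it alone, then both clocks were exactly $1$ and the new pair $((\theta,1),(\theta,0))$ is covering. Eve concedes one accepting step, but she is then in a better position. The remedy is to count such an improvement as an accepting step in its own right. First we need ranks to be finite.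

The game $G^A_k$ is won by Adam only at a finite stage of the play, so it is determined by the Gale--Stewart theorem. Recall the argument: if Adam has no winning strategy from a position, then he has none after any move of his, and if Eve is to move she has a move after which he has none; keeping to such positions, Eve never loses at a finite stage and therefore wins.

\begin{lemma}\label{lem:finiterank}
If $p,q\in\mathcal H$ and $L(p)=L(q)$, then $\mathrm{rank}_A(p,q)<\infty$.
\end{lemma}

\begin{proof}
By (R1) the rank takes finitely many values, so all finite ranks are at most some $k^*\in\mathbb N$. From a pair of infinite rank Adam wins $G^A_{k^*+1}$ by determinacy. Let him follow a winning strategy until the end of the round in which his token first takes an edge of $F_A$, unless Eve is stuck before. One of the two happens after finitely many rounds, since he wins at a finite stage, and until then Eve's token takes no edge of $F_A$. In the first case the game is not over, because he needs $k^*+2\ge2$ accepting edges, and the rest of his strategy wins $G^A_{k^*}$ from the current pair. That pair has rank greater than $k^*$, hence infinite rank. Iterating, from a pair of infinite rank Adam can force that Eve is stuck, or that his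 token takes infinitely many edges of $F_A$ and hers none.

Suppose $(p,q)$ has infinite rank, and let Eve play a correct resolver from $p$ in $A$, given by (P3). By (P1) she is never stuck. The resulting word lies in $L_A(q)=L(q)=L(p)=L_A(p)$ by (P2), so her run has infinitely many edges of $F_A$, a contradiction.
\end{proof}

Define the \emph{level} $\ell_A(p)=\min\{\mathrm{rank}_A(p,q):q\sim p\}\in\mathbb N\cup\{\infty\}$, with $\min\emptyset=\infty$. It depends only on the state of $p$. Indeed, let $p=(\sigma,v)$, $p'=(\sigma,v')$ and $q=(\tau,u)\sim p$. Then $v\approx v'$ because both lie in $R_\sigma$; (R4) gives $u'$ with $(v,u)\approx(v',u')$; and $q'=(\tau,u')$ is a configuration with $q'\sim p'$ and $\mathrm{rank}_A(p',q')=\mathrm{rank}_A(p,q)$. This is the purpose of the entry region. For $p\in\mathcal H$ the level is finite, by Lemma~\ref{lem:finiterank} with $q=p$. Writing $\ell_A(\sigma)$ for the level at state $\sigma$, and $\mathrm{src}\,e$, $\mathrm{tgt}\,e$ for the source and target of $e$, define $A'$ by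
\begin{align*}
E_{A'}&=E_A\setminus\{e\notin F_A:\ell_A(\mathrm{src}\,e)<\ell_A(\mathrm{tgt}\,e)\},\\
F_{A'}&=F_A\cup\{e\in E_{A'}:\ell_A(\mathrm{src}\,e)>\ell_A(\mathrm{tgt}\,e)\}.
\end{align*}
The deletion makes the promotion safe: between edges of $F_A$ the level cannot rise, so it can fall only finitely often.

\begin{lemma}\label{lem:Aprime}
$A'$ is faithful. Moreover, every $A'$-run from a configuration $p\in\mathcal H$ with infinitely many edges of $F_{A'}$ has infinitely many edges of $F_A$.
\end{lemma}

\begin{proof}
We start with the second claim. By (P1) for $A$, the run stays in $\mathcal H$, where $\ell_A$ is finite. If it has finitely many edges of $F_A$, then after the last one $\ell_A$ is non-increasing along the run and each edge of $F_{A'}\setminus F_A$ decreases it strictly. So $F_{A'}$ is taken finitely often. Consequently $L_{A'}(p)\subseteq L_A(p)=L(p)$.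

We describe a resolver in $A'$ from $p\in\mathcal H$. At the current configuration $p_1\in\mathcal H$ it keeps a \emph{companion} $q_1\sim p_1$ with $\mathrm{rank}_A(p_1,q_1)=\ell_A(p_1)=:k$. To \emph{select} a companion means to choose such a $q_1$, which is in $\mathcal H$ by Lemma~\ref{lem:dom}(iii), and a correct resolver from $q_1$ in $A$, which will move the companion. On $(d,a)$, take $e\colon p_1\to p_2$ as in \eqref{eq:onestep} for $W=W^A_k$ and $W^-=W^A_{k-1}$, and let $f\colon q_1\to q_2$ be the move of the companion, which exists by (P1).
\begin{itemize}
\item If $e\in F_A$, then $e\in F_{A'}$. Select a new companion for $p_2\in\mathcal H$.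
\item If $e\notin F_A$, then $p_2\sim q_2$ by preservation of $\sim$, and $\ell_A(p_2)\le\mathrm{rank}_A(p_2,q_2)$, which is at most $k$ if $f\notin F_A$ and at most $k-1$ if $f\in F_A$. So $e\in E_{A'}$. If $\ell_A(p_2)<k$, then $e\in F_{A'}$; select a new companion. If $\ell_A(p_2)=k$, then $f\notin F_A$ and $\mathrm{rank}_A(p_2,q_2)=k$; keep $q_2$ and its resolver.
\end{itemize}
In particular some edge of $E_{A'}$ is enabled from every configuration of $\mathcal H$ on every input, and the rest of (P1) is inherited from $A$ since $E_{A'}\subseteq E_A$. Suppose the run of this resolver on $w$ has finitely many edges of $F_{A'}$. Then there is a last selection, of a companion $q_1$ for some $p_1$. From then on the correct resolver of $q_1$ takes no edge of $F_A$, so the remaining word is not in $L_A(q_1)=L(q_1)=L(p_1)$, and $w\notin L(p)$ by (P1). So the resolver accepts every $w\in L(p)$ in $A'$. With $L_{A'}(p)\subseteq L(p)$ this gives (P2) and (P3).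
\end{proof}

Iterate $A\mapsto A'$ from $A_0$. The edge sets shrink, the accepting sets grow, and $E$ is finite, so the sequence $A_0,A_1,\dots$ reaches an automaton with $A=A'$. \emph{From now on $A$ is this stable automaton, $F=F_A$, and $\triangleright$ refers to $A$.} It is faithful, and every $e\in E_A\setminus F$ satisfies $\ell_A(\mathrm{src}\,e)=\ell_A(\mathrm{tgt}\,e)$, since otherwise it would be deleted or promoted.

\begin{proposition}\label{prop:cover}
For every $p\in\mathcal H$ there is $q\sim p$ with $p\triangleright q$.
\end{proposition}

\begin{proof}
Let $k=\ell_A(p)<\infty$ and let $W$ be the set of pairs $(p_1,q_1)\in W^A_k$ with $p_1\in\mathcal H$, $q_1\sim p_1$ and $\ell_A(p_1)=k$. It contains a pair $(p,q)$. By Lemma~\ref{lem:onestep} it suffices to show that $W$ is closed over $\emptyset$. Let $(p_1,q_1)\in W$, let $e\colon p_1\to p_2$ be as in \eqref{eq:onestep} for $W^A_k$ over $W^A_{k-1}$, and suppose $e\notin F$. Then $\ell_A(p_2)=k$ by stability. Let $f\colon q_1\to q_2$ be any move on the same input; then $p_2\in\mathcal H$ and $p_2\sim q_2$. If $f\in F$, then $(p_2,q_2)\in W^A_{k-1}$, so $\ell_A(p_2)\le k-1$, which is false. Hence $f\notin F$ and $(p_2,q_2)\in W^A_k$, that is, $(p_2,q_2)\in W$.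
\end{proof}

\subsection*{Covering answers depend on finite data}
Let $\sigma_1,\sigma_2$ be states, $a$ a letter and $J$ a joint region of pairs. An edge $e\in E_A$ is \emph{good} for $(\sigma_1,\sigma_2,J,a)$ if it has source $\sigma_1$, letter $a$ and region the first component of $J$, and either $e\in F$, or every $f\in E_A$ with source $\sigma_2$, letter $a$ and region the second component of $J$ is not in $F$ and leads, together with $e$, from valuations in $J$ to a covering pair. By (R3) the joint region of that pair is determined by $J,e,f$, and covering depends only on states and joint region; so goodness depends only on the listed data. Whenever a good edge exists, fix one and call it $\mathrm{str}(\sigma_1,\sigma_2,J,a)$. If $p\triangleright q$ have states $\sigma_1,\sigma_2$ and their valuations delayed by $d$ lie in $J$, then the good edges are exactly the covering answers of $p$ against $q$ on $(d,a)$. Thus: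
\begin{equation}\label{eq:str}
\begin{gathered}
\text{if }p\triangleright q,\text{ then }\mathrm{str}(\sigma_1,\sigma_2,J,a)\text{ is defined and is}\\
\text{a covering answer of }p\text{ against }q\text{ on }(d,a).
\end{gathered}
\end{equation}

\section{Homogeneous chains and their compression}\label{sec:templates}

In Proposition~\ref{prop:finite} the pigeonhole principle produced a repetition in the chain. Here it can only be applied to regions, and since covering depends on joint regions of pairs, the right tool is Ramsey's theorem: for every coloring of the pairs $i<j$ of natural numbers with finitely many colors, there is an infinite set all of whose pairs have the same color.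

\begin{definition}\label{def:template}
A \emph{template} for a state $\sigma$ consists of a valuation $\hat v\in R_\sigma$, a state $\theta$ and valuations $\rho_0,\rho_1,\dots\in R_\theta$ such that
\begin{itemize}
\item[(T1)] all triples $(\hat v,\rho_i,\rho_j)$ with $i<j$ lie in one joint region;
\item[(T2)] $(\sigma,\hat v)\triangleright(\theta,\rho_0)\triangleright(\theta,\rho_1)$ and $(\sigma,\hat v)\sim(\theta,\rho_1)$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:template}
Every state $\sigma$ of a configuration in $\mathcal H$ has a template.
\end{lemma}

\begin{proof}
Let $\hat p=(\sigma,\hat v)\in\mathcal H$. Proposition~\ref{prop:cover} and Lemma~\ref{lem:dom}(iii) give a chain $\hat p\triangleright r_1\triangleright r_2\triangleright\cdots$ in $\mathcal H$ with language $L(\hat p)$ throughout, so $\hat p\sim r_i$ for all $i$. By Lemma~\ref{lem:trans} every member covers all later ones. Color $i<j$ by the states of $r_i,r_j$ and the joint region of $\hat v$ with the valuations of $r_i$ and $r_j$. In an infinite homogeneous set, the second element is the later member of one pair and the earlier member of another, so all members have one state $\theta$. Enumerate their valuations as $\rho_0,\rho_1,\dots$.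
\end{proof}

Fix one template for each such $\sigma$. The rest of the proof uses only (T1) and (T2).

\subsection*{The data of a template}
By (T1), $(\hat v,\rho_i)\approx(\hat v,\rho_1)$ for all $i$, as both are the first two components of a triple. Let $X_p=\{x:\hat v(x)\le M\}$ and $X_q=\{x:\rho_i(x)\le M\}$, and for $x\in X_q$ let $\nu(x)=\lfloor\rho_i(x)\rfloor$; these do not depend on $i$. Let $f_i(x)=\mathrm{fr}\,\rho_i(x)$ for $x\in X_q$, and
\[
U_k=\{0\}\cup\{\mathrm{fr}\,\hat v(x):x\in X_p\}\cup\{f_k(x):x\in X_q\}.
\]
Write $U_1=\{0=\hat u_0<\dots<\hat u_m\}$; then $m\le 2n$.

For a set $U=\{0=t_0<\dots<t_m\}\subseteq[0,1)$, with $t_{m+1}=1$, the \emph{location} of $t\in[0,1)$ relative to $U$ is $(j,\mathrm{at})$ if $t=t_j$ and $(j,\mathrm{above})$ if $t_j<t<t_{j+1}$. Locations are ordered by $(j,\mathrm{at})<(j,\mathrm{above})<(j+1,\mathrm{at})$. Two numbers with different locations compare like their locations, two numbers with the same location $(j,\mathrm{at})$ are equal, and a number is $0$ exactly if its location is $(0,\mathrm{at})$. Only numbers with a common location $(j,\mathrm{above})$ are not compared by their locations.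

Define indices in $\{0,\dots,m\}$ by $\mathrm{fr}\,\hat v(x)=\hat u_{\mu(x)}$ for $x\in X_p$ and $f_1(x)=\hat u_{\beta(x)}$ for $x\in X_q$. For $x\in X_q$ let $\lambda(x)$ be the location of $f_0(x)$ relative to $U_1$ and $\alpha(x)$ its index. Call $x$ \emph{exact} if $\lambda(x)=(\alpha(x),\mathrm{at})$ and \emph{floating} otherwise. For floating $x$ we have $f_0(x)\ne0$, so all $f_i(x)$ lie in $(0,1)$. An index $j\le m$ is \emph{fixed} if $j=0$ or $j\in\mu(X_p)$, and \emph{free} otherwise. Since $(\hat v,\rho_i,\rho_k)\approx(\hat v,\rho_0,\rho_1)$, we have for all $i<k$:
\begin{equation}\label{eq:loc}
\begin{gathered}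
|U_k|=m+1,\text{ and relative to }U_k\text{ the location of }\mathrm{fr}\,\hat v(x)\text{ is }(\mu(x),\mathrm{at})\\
\text{and the location of }f_i(x)\text{ is }\lambda(x).
\end{gathered}
\end{equation}
For exact $x$, \eqref{eq:loc} with $k=2$ gives $f_0(x)=f_1(x)$, so $f_i(x)$ is constant by (T1). For floating $x$, $f_0(x)\ne f_1(x)\in U_1$, so $f_i(x)$ is strictly monotone in $i$.

\subsection*{Compression}
The chain has no last member, but the proof of Proposition~\ref{prop:finite} needs one configuration that is covered by all members and whose accepting run serves as a pacemaker. By \eqref{eq:loc} every member sits relative to a later member as $\rho_0$ sits relative to $\rho_1$. So we place a last member $q_\infty$ in the position of $\rho_1$, and all others in the locations of $\rho_0$, scaled down by a factor $\eta$.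

Let $v\in R_\sigma$. A \emph{realization} for $v$ is a sequence $0=u_0<\dots<u_m<u_{m+1}=1$ with $u_{\mu(x)}=\mathrm{fr}\,v(x)$ for $x\in X_p$. Since $v\approx\hat v$, this prescription is consistent and increasing on the fixed indices, and the $u_j$ with $j$ free may be chosen in any increasing way in between. We call $u_0,\dots,u_m$ \emph{anchors}. For $i\in\mathbb N$ and $\eta>0$ put
\[
q_i^\eta(x)=\begin{cases}\nu(x)+u_{\alpha(x)}&x\text{ exact},\\ \nu(x)+u_{\alpha(x)}+\eta f_i(x)&x\text{ floating},\\ M+1&x\notin X_q,\end{cases}
\qquad
q_\infty(x)=\begin{cases}\nu(x)+u_{\beta(x)}&x\in X_q,\\ M+1&x\notin X_q.\end{cases}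
\]
The valuation $q_\infty$ does not depend on $\eta$.

\begin{lemma}\label{lem:compress}
Let $0<\eta<\min_{j\le m}(u_{j+1}-u_j)$. Then $(v,q_i^\eta,q_\infty)\approx(\hat v,\rho_0,\rho_1)$ for all $i$, and $(v,q_i^\eta,q_j^\eta)\approx(\hat v,\rho_i,\rho_j)$ for all $i<j$.
\end{lemma}

\begin{proof}
Let $U=\{u_0,\dots,u_m\}$ and $x\in X_q$. For floating $x$, $u_{\alpha(x)}<u_{\alpha(x)}+\eta f_i(x)<u_{\alpha(x)+1}\le1$. So $q_i^\eta(x)$ and $q_\infty(x)$ have integer part $\nu(x)$, and relative to $U$ the location of $\mathrm{fr}\,q_i^\eta(x)$ is $\lambda(x)$, that of $\mathrm{fr}\,q_\infty(x)$ is $(\beta(x),\mathrm{at})$, and that of $\mathrm{fr}\,v(x')$ is $(\mu(x'),\mathrm{at})$ for $x'\in X_p$. If $\nu(x)<M$, both values are below $M$. If $\nu(x)=M$, then all $f_i(x)$ vanish, so $x$ is exact, $\alpha(x)=\beta(x)=0$, and both values equal $M$. Hence the sets of clocks above $M$ and the integer parts are as required, and it remains to compare fractional parts.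

First claim. The locations relative to $U$ listed above are the locations of $f_0(x)$, $f_1(x)$ and $\mathrm{fr}\,\hat v(x')$ relative to $U_1$. This settles all comparisons except between $q_i^\eta(x)$ and $q_i^\eta(x')$ for floating $x,x'$ with $\alpha(x)=\alpha(x')$. Their fractional parts are ordered like $f_i(x),f_i(x')$, hence like $f_0(x),f_0(x')$, since $\rho_i\approx\rho_0$.

Second claim. Take $k>j$. By \eqref{eq:loc}, the locations of the fractional parts of $\hat v,\rho_i,\rho_j$ relative to $U_k$ are those of the fractional parts of $v,q_i^\eta,q_j^\eta$ relative to $U$. It remains to compare $q_{i'}^\eta(x)$ and $q_{i''}^\eta(x')$ for $i',i''\in\{i,j\}$ and floating $x,x'$ with $\alpha(x)=\alpha(x')$. Their fractional parts differ by $\eta(f_{i'}(x)-f_{i''}(x'))$, so they are ordered like $f_{i'}(x),f_{i''}(x')$.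
\end{proof}

By Lemma~\ref{lem:compress} the valuations $q_i^\eta$ and $q_\infty$ lie in $R_\theta$; we use the same symbols for the configurations with state $\theta$. By (T1), (T2) and region invariance of $\triangleright$ and $\sim$, for $p=(\sigma,v)$ and all $i$,
\begin{equation}\label{eq:start}
p\triangleright q_0^\eta,\qquad q_i^\eta\triangleright q_{i+1}^\eta,\qquad q_i^\eta\triangleright q_\infty,\qquad p\sim q_\infty .
\end{equation}

\begin{example}\label{ex:compress}
As in Example~\ref{ex:strict}, take a single clock $x$, $M=1$, and $1>\hat v>\rho_0>\rho_1>\dots>0$. Then $U_1=\{0,\rho_1,\hat v\}$, $m=2$, $\mu(x)=2$, $\alpha(x)=\beta(x)=1$, and $x$ is floating. The index $1$ is free. For $0<v<1$ a realization is a choice of $u_1\in(0,v)$, and $q_\infty=u_1$, $q_i^\eta=u_1+\eta\rho_i$. See Figure~\ref{fig:compress}.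
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=10cm,y=1cm]
\draw (0,1.6)--(1,1.6); \draw (0,0)--(1,0);
\foreach \t in {0,1}{\draw (\t,1.5)--(\t,1.7); \draw (\t,-0.1)--(\t,0.1);
 \node[below] at (\t,1.5) {$\t$}; \node[below] at (\t,-0.1) {$\t$};}
\foreach \t/\i in {0.6/0,0.42/1,0.33/2,0.27/3}{\fill (\t,1.6) circle (1.4pt); \node[above] at (\t,1.65) {$\rho_\i$};}
\node[above] at (0.21,1.65) {$\cdots$};
\draw[fill=white] (0.8,1.6) circle (2pt); \node[above] at (0.8,1.65) {$\hat v$};
\foreach \t in {0.42,0.384,0.366,0.354}{\fill (\t,0) circle (1pt);}
\draw[fill=white] (0.3,0) circle (2pt); \node[below] at (0.27,-0.05) {$u_1=q_\infty$};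
\node[above] at (0.39,0.05) {$\cdots\,q_1^\eta\;q_0^\eta$};
\draw[fill=white] (0.7,0) circle (2pt); \node[below] at (0.7,-0.05) {$u_2=v$};
\end{tikzpicture}
\caption{Compression of a one-clock chain with values in $(0,1)$. Top: a strictly decreasing chain $\rho_0>\rho_1>\cdots$ below $\hat v$. Bottom: the values $q_i^\eta=u_1+\eta\rho_i$ keep the order of the chain, lie within $\eta$ of the anchor $u_1$, and all lie above $q_\infty=u_1$, as each $\rho_i$ lies above every later $\rho_k$.}
\label{fig:compress}
\end{figure}

\section{The virtual play}\label{sec:virtual}

Fix $p=(\sigma,v)\in\mathcal H$, the template of $\sigma$, a realization for $v$, and an infinite timed word $w=d_1a_1d_2a_2\dots$, read from time $0$. No single $\eta$ need be small enough for all events, but for each finite prefix of $w$ all small $\eta$ behave alike. To see this we describe clock values by quantities that do not change with time.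

\subsection*{Phases}
Let $s_k=d_1+\dots+d_k$, $N_k=\lceil s_k\rceil$ and $\gamma_k=N_k-s_k\in[0,1)$. The value of a clock \emph{at event $k$} means its value after the delay $d_k$ and before the resets. It has the form $\nu+f+s_k$ with an \emph{offset} $\nu\in\mathbb Z$ and a \emph{phase} $f\in[0,1)$. For a clock not reset before event $k$, $\nu+f$ is the value at time $0$. For a clock last reset at event $\kappa<k$ the value is $s_k-s_\kappa$, so $\nu=-N_\kappa$ and $f=\gamma_\kappa$. As $\nu+f+s_k=\nu+N_k+(f-\gamma_k)$ with $|f-\gamma_k|<1$,
\begin{equation}\label{eq:phase}
\begin{array}{lll}
f\ge\gamma_k: &\text{integer part }\nu+N_k, &\text{fractional part }f-\gamma_k\in[0,1-\gamma_k),\\[2pt]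
f<\gamma_k: &\text{integer part }\nu+N_k-1, &\text{fractional part }f-\gamma_k+1\in[1-\gamma_k,1).
\end{array}
\end{equation}
So the fractional part vanishes if and only if $f=\gamma_k$; clocks with $f\ge\gamma_k$ have smaller fractional parts than clocks with $f<\gamma_k$; and within each class fractional parts are ordered like phases. Therefore:
\begin{equation}\label{eq:determined}
\begin{gathered}
\text{the order, with equalities, of }\gamma_k\text{ and the phases determines which fractional}\\
\text{parts vanish and how they are ordered; with }N_k\text{ and the offsets it determines}\\
\text{the region at event }k.\text{ Clocks known to exceed }M\text{ may be left out.}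
\end{gathered}
\end{equation}

Let $\eta_k$ be the least positive difference of two elements of $\{u_0,\dots,u_m,1,\gamma_1,\dots,\gamma_k\}$. Then $\eta_1\ge\eta_2\ge\cdots$, and $\eta<\eta_k$ implies the hypothesis of Lemma~\ref{lem:compress}.

\begin{lemma}\label{lem:eta}
Let $k\ge1$. Fix reset sets for $p$ at events $1,\dots,k-1$, and reset sets at these events common to all $q_i^\eta$. For $0<\eta<\eta_k$, the joint region of $(p,q_0^\eta,q_1^\eta)$ at event $k$ does not depend on $\eta$, and that of $(q_i^\eta,q_{i+1}^\eta)$ depends neither on $\eta$ nor on $i$. For a never-reset floating clock $x$ of $q_i^\eta$: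
\begin{itemize}
\item[(a)] its phase equals no element of $\{u_0,\dots,u_m,\gamma_1,\dots,\gamma_k\}$ and is greater than exactly those that are at most $u_{\alpha(x)}$;
\item[(b)] compared with the phase of a never-reset floating clock $x'$ of $q_{i'}^\eta$, it is ordered like $\alpha(x),\alpha(x')$ if these differ, and like $f_i(x),f_{i'}(x')$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
The phase of $x$ is $u_{\alpha(x)}+\eta f_i(x)\in(u_{\alpha(x)},u_{\alpha(x)}+\eta)$. Any $u_l$, any $\gamma_{k'}$ with $k'\le k$, or $1$, if greater than $u_{\alpha(x)}$, exceeds it by at least $\eta_k>\eta$. This gives (a) and (b). All other clocks are of the following kinds. A never-reset clock outside $X_p$ (for $p$) or outside $X_q$ (for $q_i^\eta$) exceeds $M$. A clock last reset at event $\kappa$ has offset $-N_\kappa$ and phase $\gamma_\kappa$. A never-reset $x\in X_p$ of $p$ has offset $\lfloor\hat v(x)\rfloor$ and phase $u_{\mu(x)}$. A never-reset exact $x$ of $q_i^\eta$ has offset $\nu(x)$ and phase $u_{\alpha(x)}$. Never-reset floating clocks have offset $\nu(x)$. Thus the offsets and the order of the phases and $\gamma_k$ do not depend on $\eta$, and \eqref{eq:determined} applies. For the pair $(q_i^\eta,q_{i+1}^\eta)$ the index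 $i$ enters only through the order of the numbers $f_i(x),f_{i+1}(x')$, $x,x'\in X_q$, which is independent of $i$ by (T1).
\end{proof}

\subsection*{Moving in unison}
We define edges $e_k$ for $p$ and $g_k$ for all $q_i^\eta$ at once, for $k=1,2,\dots$, stopping at the first $k$ with $e_k\in F$. Call this index $k_F$, with $k_F=\infty$ if there is none. The recursion maintains, for each finite $k\le k_F$:
\begin{itemize}
\item[(I$_k$)] on the first $k-1$ events, $p$ can move along $e_1,\dots,e_{k-1}$ to a configuration $p[k]$; for all $\eta<\eta_k$ and all $i$, $q_i^\eta$ can move along $g_1,\dots,g_{k-1}$ to a configuration $q_i^\eta[k]$; and $p[k]\triangleright q_0^\eta[k]$, $q_i^\eta[k]\triangleright q_{i+1}^\eta[k]$.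
\end{itemize}
(I$_1$) is \eqref{eq:start}. Assume (I$_k$). Let $\sigma_p$ be the state of $p[k]$, let $\sigma_q$ be the common state of the $q_i^\eta[k]$, and let $J_k$ be the joint region of $(p,q_0^\eta,q_1^\eta)$ at event $k$, which is independent of $\eta<\eta_k$ by Lemma~\ref{lem:eta}. Let $J_k^{p0}$ and $J_k^{01}$ be its components for $(p,q_0)$ and $(q_0,q_1)$, and put
\begin{equation}\label{eq:eg}
e_k=\mathrm{str}(\sigma_p,\sigma_q,J_k^{p0},a_k),\qquad g_k=\mathrm{str}(\sigma_q,\sigma_q,J_k^{01},a_k).
\end{equation}
By Lemma~\ref{lem:eta} every pair $(q_i^\eta,q_{i+1}^\eta)$ has joint region $J_k^{01}$ at event $k$. By \eqref{eq:str}, for all $\eta<\eta_k$ and all $i$,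
\begin{equation}\label{eq:answers}
\begin{gathered}
e_k\text{ is a covering answer of }p[k]\text{ against }q_0^\eta[k],\\
g_k\text{ is a covering answer of }q_i^\eta[k]\text{ against }q_{i+1}^\eta[k].
\end{gathered}
\end{equation}
In particular $g_k$ is enabled for every $q_i^\eta[k]$; this is where the chain must be infinite. Suppose $e_k\notin F$. As $g_k$ is a move of $q_0^\eta[k]$, we get $g_k\notin F$ and $p[k+1]\triangleright q_0^\eta[k+1]$. As $g_k\notin F$ and $g_k$ is also a move of $q_{i+1}^\eta[k]$, we get $q_i^\eta[k+1]\triangleright q_{i+1}^\eta[k+1]$. Since $\eta_{k+1}\le\eta_k$, (I$_{k+1}$) holds. This defines the \emph{virtual play}; note that $g_k\notin F$ for $k<k_F$.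

\begin{lemma}\label{lem:stop}
If $w\in L(p)$, then $k_F<\infty$.
\end{lemma}

\begin{proof}
By \eqref{eq:start}, $q_\infty\sim p\in\mathcal H$, so $q_\infty\in\mathcal H$ and $w\in L(q_\infty)=L_A(q_\infty)$. Fix an $A$-run $y[1]=q_\infty,y[2],\dots$ on $w$ that takes an edge of $F$ at some event $N$. Suppose $k_F>N$ and fix $\eta<\eta_N$. We show by induction on $k\le N$ that $q_i^\eta[k]\triangleright y[k]$ for all $i$, and that this forces the edge of $y$ at event $k$ to be outside $F$; for $k=N$ this is a contradiction. For $k=1$ the covering holds by \eqref{eq:start}. Assume it for $k\le N$ and fix $i$. Let $h\colon q_{i+1}^\eta[k]\to q''$ be a covering answer of $q_{i+1}^\eta[k]$ against $y[k]$ on $(d_k,a_k)$. Since $k<k_F$ we have $g_k\notin F$, so \eqref{eq:answers} gives $h\notin F$ and $q_i^\eta[k+1]\triangleright q''$. Since $h\notin F$, the edge of $y$ at event $k$ is not in $F$ and $q''\triangleright y[k+1]$. By Lemma~\ref{lem:trans}, $q_i^\eta[k+1]\triangleright y[k+1]$.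
\end{proof}

The order of choices in this proof matters: first the realization and $q_\infty$, then $N$, then $\eta$. The realization was arbitrary, so it may depend on the whole word $w$. The next section exploits this freedom.

\section{The deterministic automaton}\label{sec:D}

The automaton $\mathcal D$ follows a run of $A$, starting with a \emph{restart} at $p_{\mathrm{in}}$. After each restart at a configuration $p$ it performs the virtual play on the remaining word; at event $k_F$ it takes an accepting transition and restarts at the configuration reached along $e_{k_F}$. To evaluate \eqref{eq:eg} it must know $J_k$. The chain members are not stored: their never-reset clocks are virtual, and by Lemma~\ref{lem:eta} what is needed is the position of $\gamma_k$ and of the stored phases relative to the anchors. A fixed anchor is the phase of a clock of $p$ and can be kept. A free anchor is the phase of no clock, and a clock can acquire a new phase only by a reset at an event, that is, a phase $\gamma_k$. So we leave a free anchor undetermined until an event forces a comparison, and then define it to be the phase of that event.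

In Example~\ref{ex:compress}, at an event with $s_k\le1-v$ the virtual clocks are below $1$ for every $u_1\in(0,v)$ and small $\eta$, and at an event with $s_k\ge1$ they exceed $1$. Only an event with $1-v<s_k<1$, that is, $\gamma_k\in(0,v)$, asks for the value of $u_1$. At the first such event we put $u_1=\gamma_k$: the clock of $q_\infty$ is then exactly $1$ and the clocks of the $q_i^\eta$ are just above $1$. One cannot simply treat $u_1$ as lying just above $0$ if the argument is to hold for Zeno words too, as it will in Proposition~\ref{prop:zeno}: when $s_k$ increases strictly to $1$, the phases $\gamma_k$ fall below every $u_1>0$.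

\subsection*{The lazy realization}
Let $p=(\sigma_*,v)\in\mathcal H$ and $w$ be as in Section~\ref{sec:virtual}. We define sets $I_0\subseteq I_1\subseteq\cdots$ of \emph{known} indices and values $u_j$ for them, increasing in $j$, with $u_{m+1}=1$. Let $I_0$ be the set of fixed indices, whose values are given by $v$. A \emph{gap} of $I_k$ is a pair $j<j^+$ of consecutive elements of $I_k\cup\{m+1\}$; it is \emph{open} if $j^+>j+1$. At event $k\ge1$, if $s_k\le M$ and $\gamma_k\in(u_j,u_{j^+})$ for an open gap $j<j^+$ of $I_{k-1}$, put $u_{j+1}=\gamma_k$ and $I_k=I_{k-1}\cup\{j+1\}$; the intervals of distinct gaps are disjoint, so there is at most one such gap. Otherwise put $I_k=I_{k-1}$. Indices that never become known receive arbitrary increasing values in their final gaps. The result is a realization for $v$, and the virtual play is taken with respect to it.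

\begin{lemma}\label{lem:gap}
If $s_k\le M$ and $j<j^+$ is an open gap of $I_k$, then no $\gamma_{k'}$ with $1\le k'\le k$ lies in $(u_j,u_{j^+})$.
\end{lemma}

\begin{proof}
Suppose $\gamma_{k'}\in(u_j,u_{j^+})$. Let $i$ be the largest element of $I_{k'-1}$ with $i\le j$, and let $i<i^+$ be the gap of $I_{k'-1}$ that starts at $i$. Then $i^+>j$ and $i^+\in I_k\cup\{m+1\}$, so $i^+\ge j^+>j+1\ge i+1$. The gap is open and $\gamma_{k'}\in(u_i,u_{i^+})$. As $s_{k'}\le s_k\le M$, the index $i+1$ became known at event $k'$ with $u_{i+1}=\gamma_{k'}$. So $i+1\in I_k$ and $u_j<u_{i+1}<u_{j^+}$, that is, $j<i+1<j^+$, although $j,j^+$ are consecutive.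
\end{proof}

\subsection*{Logical clocks}
Before event $k\le k_F$, let $Z\subseteq C^+$ be the set of clocks reset by $g_1,\dots,g_{k-1}$. The following \emph{logical clocks} are in use.
\begin{itemize}
\item $\zeta$, reset at the restart, with value $s_k$ at event $k$ and phase $u_0=0$.
\item $\mathsf p_x$ for $x\in C^+$, the clocks of the token $p$.
\item $\mathsf q_x$ for $x\in Z$, the common value of $x$ in all $q_i^\eta$.
\item $\mathsf{anc}_j$ for $j\in I_{k-1}$, $j\ge1$. If $j$ is fixed, $\mathsf{anc}_j$ is set at the restart to the value of $\mathsf p_x$ for a chosen $x\in X_p$ with $\mu(x)=j$. If $j$ becomes known at event $\kappa$, it is reset at event $\kappa$. It is not reset otherwise, so its phase is $u_j$.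
\end{itemize}
There are at most $1+n+n+2n=4n+1$ of them.

\begin{lemma}\label{lem:compute}
There is a procedure, independent of $v$ and $w$, that for every finite $k\le k_F$ computes $I_k$ and $J_k$ from $\sigma_*$, $I_{k-1}$, $Z$, and the region $\Gamma$, for the constant $2M$, of the logical clocks at event $k$.
\end{lemma}

\begin{proof}
The state $\sigma_*$ gives the template, of which we use $m$, $X_q$, $\nu$, $\alpha$, the set of floating clocks and the order of the numbers $f_0(x),f_1(x')$. The region $\Gamma$ tells whether $\zeta=s_k\le M$.

\emph{Case $s_k>M$.} Then $I_k=I_{k-1}$. The clocks $x\notin Z$ of $q_0^\eta,q_1^\eta$ have value at least $s_k>M$, and all other clocks that enter $J_k$ are among the $\mathsf p_x$ and $\mathsf q_x$. A region for $2M$ determines the region for $M$, so $\Gamma$ gives $J_k$.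

\emph{Case $s_k\le M$.} Each $\mathsf{anc}_j$ has value at most $M+s_k\le2M$; this is the reason for the constant $2M$. Let $\Phi$ be the family of phases of those $\mathsf p_x,\mathsf q_x$ whose values are at most $M$. We proceed in four steps.

\emph{Step 1: phases of stored clocks.} $\Gamma$ gives $N_k=\lceil\zeta\rceil$ and the order of the fractional parts of $\zeta$, the $\mathsf{anc}_j$ and the clocks counted in $\Phi$. For such a clock with phase $f$, \eqref{eq:phase} shows that $f=\gamma_k$ if and only if its fractional part is $0$, and that $f<\gamma_k$ if and only if $\mathrm{fr}\,\zeta>0$ and its fractional part is at least $\mathrm{fr}\,\zeta$. For the second statement: if $\gamma_k=0$, then $\mathrm{fr}\,\zeta=0$ and $f\ge\gamma_k$; if $\gamma_k>0$, then $\mathrm{fr}\,\zeta=1-\gamma_k>0$, which separates the two lines of \eqref{eq:phase}. Phases below $\gamma_k$ precede the others, and within each class phases are ordered like fractional parts. So $\Gamma$ determines the order of $\gamma_k$, the $u_j$ with $j\in I_{k-1}$, and $\Phi$. This determines $I_k$, and a newly known anchor equals $\gamma_k$.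

\emph{Step 2: unknown anchors.} A member of $\Phi$ is some $\gamma_{k'}$ with $k'<k$ if the clock was reset since the restart. Otherwise the clock is some $\mathsf p_x$ with $x\in X_p$, because for $x\notin X_p$ the value would exceed $M$, and its phase is the known anchor $u_{\mu(x)}$. Let $l\le m$, $l\notin I_k$, and let $j<j^+$ be the open gap of $I_k$ with $j<l<j^+$. By Lemma~\ref{lem:gap} the interval $(u_j,u_{j^+})$ contains neither $\gamma_k$ nor a member of $\Phi$. Each of these numbers is therefore at most $u_j$, hence below $u_l$, or at least $u_{j^+}$, hence above $u_l$, and Step 1 tells which by comparison with $u_j$. Anchors are ordered by their indices. So the order of $u_0,\dots,u_m$, $\gamma_k$ and $\Phi$ is determined.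

\emph{Step 3: virtual clocks.} Let $x\notin Z$ be a clock of $q_0^\eta$ or $q_1^\eta$. If $x\notin X_q$, its value exceeds $M$. If $x\in X_q$, its offset is $\nu(x)$. If $x$ is exact, its phase is $u_{\alpha(x)}$. If $x$ is floating, Lemma~\ref{lem:eta}(a) and Step 2 place its phase relative to the anchors, $\gamma_k$ and $\Phi$, since all members of $\Phi$ are anchors or numbers $\gamma_{k'}$; and Lemma~\ref{lem:eta}(b) places it relative to the other floating phases. By \eqref{eq:phase} we obtain the integer part and whether the fractional part vanishes, hence whether the value is at most $M$.

\emph{Step 4.} For the $\mathsf p_x,\mathsf q_x$, $\Gamma$ tells whether the value is at most $M$ and gives the integer part. The order of $\gamma_k$ and the phases of all clocks of $p,q_0^\eta,q_1^\eta$ with value at most $M$ is known, so \eqref{eq:determined} gives the remaining data of $J_k$.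
\end{proof}

\subsection*{Transitions}
The control state of $\mathcal D$ contains the states $\sigma_p,\sigma_q$, the state $\sigma_*$ at the last restart, a set $I$ of known indices and a set $Z\subseteq C^+$; two further finite components are added below. On a letter $a$ and a region $\Gamma$ of the logical clocks, $\mathcal D$ applies the procedure of Lemma~\ref{lem:compute} to obtain $I^{\mathrm{new}}$ and $J$, and computes $e=\mathrm{str}(\sigma_p,\sigma_q,J^{p0},a)$ and $g=\mathrm{str}(\sigma_q,\sigma_q,J^{01},a)$. There is no transition if any of these objects, or a template needed below, is undefined.
\begin{itemize}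
\item If $e\notin F$, the transition is non-accepting. It moves $\sigma_p,\sigma_q$ to the targets of $e,g$; resets $\mathsf p_x$ for $x$ reset by $e$, and $\mathsf q_x$ for $x$ reset by $g$, adding these $x$ to $Z$; resets $\mathsf{anc}_j$ for $j\in I^{\mathrm{new}}\setminus I$; and sets $I:=I^{\mathrm{new}}$.
\item If $e\in F$, the transition is accepting. It moves $\sigma_p$ to the target of $e$, resets $\mathsf p_x$ for $x$ reset by $e$, and restarts: $\sigma_*:=\sigma_p$; $\sigma_q:=\theta$ and $I:=I_0$ for the template of $\sigma_*$; $Z:=\emptyset$; $\zeta$ is reset; and the $\mathsf{anc}_j$ with $j\ge1$ fixed are set to the values of the chosen $\mathsf p_x$.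
\end{itemize}
The initial control state is that of a restart at $p_{\mathrm{in}}$; there all clocks are $0$ and $0$ is the only fixed index. Two features are not yet allowed in a timed automaton: copying a clock, and guards that compare fractional parts of two clocks.

\subsection*{Copying}
Take a pool of $4n+1=4|C|+5$ physical clocks and store in the control state a pointer from each logical clock in use to a physical clock with its value. Initially all pointers point to one clock. Copying a logical clock copies its pointer. If a transition resets some logical clocks, at most $4n$ logical clocks keep their pointers, so some physical clock is not pointed to by these; the first such clock in a fixed order is reset, and all reset logical clocks point to it. Copies at a restart are made after this. The pointers and the region of the pool for the constant $2M$ determine $\Gamma$.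

\subsection*{Comparisons of fractional parts}
A \emph{box} chooses for each physical clock $x$ one of the constraints $x=k$ with $0\le k\le 2M$, $k<x<k+1$ with $0\le k<2M$, or $x>2M$. Boxes are guards with constants at most $2M$, and distinct boxes are mutually exclusive. By \eqref{eq:frdiff}, the region of the pool is determined by its box and the signs of $x-y-k$ for physical clocks $x,y$ and integers $|k|\le2M$, because $|\lfloor x\rfloor-\lfloor y\rfloor|\le2M$ for $x,y\le2M$. Store these signs in the control state. Initially they equal $\mathrm{sign}(-k)$, and delays do not change them. At a transition the new sign is $\mathrm{sign}(-k)$ if both clocks are reset, $\mathrm{sign}(x-k)$ if only $y$ is reset, $\mathrm{sign}(-y-k)$ if only $x$ is reset, and the old sign if neither is. The box determines $\mathrm{sign}(x-k)$ and $\mathrm{sign}(-y-k)$ since $|k|\le2M$. So the control state and the box determine $\Gamma$ and the successor state. With boxes as guards, $\mathcal D$ has at most one transition for each state, letter and box, and is a deterministic timed B\"uchi automaton with $4|C|+5$ clocks and constants at most $2M$.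

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $w$ be any infinite timed word. We have $p_{\mathrm{in}}\in\mathcal H$ by Lemma~\ref{lem:normal}. Suppose $\mathcal D$ restarts with $\sigma_p$ and the clocks $\mathsf p_x$ forming a configuration $p\in\mathcal H$, and consider the virtual play from $p$ on the remaining word with the lazy realization. By induction on $k\le k_F$, before the $k$-th event after the restart the control state holds the states of $p[k]$ and $q_i^\eta[k]$, the sets $I_{k-1}$ and $Z$, and the logical clocks have the values described above: by Lemma~\ref{lem:compute} $\mathcal D$ computes $I_k$ and $J_k$, so $e=e_k$ and $g=g_k$ are defined, and the updates restore the description. If $k_F<\infty$, the configuration reached along $e_{k_F}$ is in $\mathcal H$ by (P1), so it has a template by Lemma~\ref{lem:template} and $\mathcal D$ restarts there. Hence $\mathcal D$ has a unique run on $w$, which is never blocked; the edges $e$ form an $A$-run from $p_{\mathrm{in}}$, which we call the \emph{$p$-run}; and it takes an edge of $F$ exactly when $\mathcal D$ takes an accepting transition.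

If $\mathcal D$ accepts $w$, the $p$-run shows $w\in L_A(p_{\mathrm{in}})$, and $L_A(p_{\mathrm{in}})=L(p_{\mathrm{in}})=\mathcal L(\mathcal T)$ by (P2) and Lemma~\ref{lem:normal}. Conversely let $w\in\mathcal L(\mathcal T)=L(p_{\mathrm{in}})$. By (P1), at every restart the remaining word lies in $L(p)$ for the current $p$. By Lemma~\ref{lem:stop} another restart follows after finitely many events. So $\mathcal D$ takes infinitely many accepting transitions.
\end{proof}

History-determinism entered through Lemmas \ref{lem:dom}, \ref{lem:A0}, \ref{lem:finiterank} and \ref{lem:Aprime}, that is, in securing (H1) and (H2) on $\mathcal H$. The B\"uchi condition entered in the games $G_k$, which measure progress by the next accepting edge, and in the restart, which discards everything except the current configuration. By (K3), the theorem fails for coB\"uchi acceptance.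

\section{Complements}\label{sec:compl}

\subsection*{Expressive power and resolvers}
A \emph{deterministic timed transducer} is a deterministic timed automaton whose transitions carry outputs.

\begin{proposition}\label{prop:resolver}
HD timed B\"uchi automata recognize exactly the languages of deterministic timed B\"uchi automata. Moreover, every $\mathcal T$ as in Theorem~\ref{thm:main} has a resolver, witnessing history-determinism, that is computed by a deterministic timed transducer with at most $4|C|+5$ clocks.
\end{proposition}

\begin{proof}
A deterministic automaton is HD, with the resolver that takes the unique enabled transition; the other inclusion is Theorem~\ref{thm:main}. Let each transition of $\mathcal D$ output the label in $\Delta\cup\{\bot\}$ of its edge $e$. As long as $\bot$ has not been output, the outputs form a run prefix of $\mathcal T$, and $\bot$ is output for the first time only when $\mathcal T$ has no enabled transition. Let $\chi$ follow the outputs, be undefined at the first $\bot$, and choose any enabled transition on run prefixes that it does not produce. If $w\notin\mathcal L(\mathcal T)$ is divergent, no run on $w$ is accepting. If $w\in\mathcal L(\mathcal T)$, the $p$-run has infinitely many edges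 of $F$. Let $A=A_t$. The $p$-run is an $A_i$-run for every $i\le t$, so the second claim of Lemma~\ref{lem:Aprime}, applied for $i=t,t-1,\dots,1$, shows that it has infinitely many edges of $F_{A_0}\subseteq F_{\mathcal B}$. Hence it avoids $\bot$, and $\chi^*(w)$ is accepting by Lemma~\ref{lem:normal}.
\end{proof}

\subsection*{The parity index}

\begin{proposition}\label{prop:index}
Let $i\le j$ be natural numbers. Every HD parity timed automaton with priorities in $\{i,\dots,j\}$ is equivalent to a deterministic parity timed automaton if and only if there is no odd $o$ with $i\le o<j$, that is, if and only if $\{i,\dots,j\}$ is a singleton or of the form $\{2l,2l+1\}$.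
\end{proposition}

\begin{proof}
If $i<j$ and there is no such $o$, then $i$ is even and $i+1\ge j$; this gives the reformulation. For a singleton or $\{2l,2l+1\}$, the least priority seen infinitely often is even if and only if transitions of even priority are taken infinitely often. This is a B\"uchi condition, and Theorem~\ref{thm:main} applies. If such an $o$ exists, give priority $o$ to the transitions of a coB\"uchi automaton that may be taken only finitely often, and $o+1\le j$ to the others. The accepting runs are unchanged, so the automaton of (K3) is a counterexample.
\end{proof}

\subsection*{Zeno words}

\begin{proposition}\label{prop:zeno}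
If languages and history-determinism are defined over all infinite timed words, without requiring divergence, then Theorem~\ref{thm:main} holds with $4|C|+1$ clocks.
\end{proposition}

\begin{proof}
Omit the clock $z$ and the flag $b$ in the definition of $\mathcal B$, and let the accepting edges be those with label in $F_{\mathcal T}$. The bijection of Lemma~\ref{lem:normal} then preserves acceptance on every word, which gives that lemma. Sections \ref{sec:prune}--\ref{sec:D} quantify over all infinite timed words and never use divergence. Now $n=|C|$, so the pool has $4|C|+1$ clocks.
\end{proof}

\subsection*{Effectiveness}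

\begin{proposition}\label{prop:effective}
An automaton $\mathcal D$ as in Theorem~\ref{thm:main} is computable from the HD automaton $\mathcal T$.
\end{proposition}

\begin{proof}
The set $\mathcal H$ occurs in the construction only in the choice of templates. We first treat the other ingredients.

\emph{Games.} Form a finite arena whose positions are pairs of states with a joint region. In a round Adam picks a letter and a region that contains $u+d$ for some $d\ge0$ and some $u$ in the current region, and then the players pick edges. By (R2) such a region is reachable from every $u$ in the current region, and by (R3) the next position is determined by the edges. So plays on configurations project to plays in the arena, every play in the arena lifts round by round, and Eve's strategies transfer in both directions as in Lemma~\ref{lem:shadow}. In the arena, $G$ is a parity game with three priorities: $0$ for a round in which Eve's edge is accepting, $1$ if only Adam's is, and $2$ otherwise. Winners of finite parity games are computable, so $\succeq$, $\sim$ and $E_{A_0}$ are computable. By Lemma~\ref{lem:onestep}, $W^A_k$ is obtained from $W^A_{k-1}$ by one fixed operation, a greatest fixed point that can be computed in the finite arena.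 The increasing sequence $W_k^A$ is therefore constant from its first repetition on, and ranks are computable. Hence so are the levels, the stable automaton $A$ and $\mathrm{str}$.

\emph{Templates.} For each state $\sigma$, search for a state $\theta$ and a joint region $\tau$ of triples such that
\begin{itemize}
\item[(S1)] the triples $(\hat v,\rho_0,\rho_1)\in\tau$ satisfy $\hat v\in R_\sigma$, $\rho_0,\rho_1\in R_\theta$ and (T2);
\item[(S2)] there are $\hat v,\rho_0,\rho_1,\rho_2$ with $(\hat v,\rho_i,\rho_j)\in\tau$ for all $i<j\le2$.
\end{itemize}
This is a finite search over regions of triples and quadruples. By Lemma~\ref{lem:template} it succeeds for every state of a configuration in $\mathcal H$. Where it fails, $\sigma$ gets no template, which does not affect the run of $\mathcal D$ since the $p$-run stays in $\mathcal H$. All template data used by $\mathcal D$ can be read off $\theta$ and $\tau$, and Sections \ref{sec:templates}--\ref{sec:D} used only (T1), (T2) and $p\in\mathcal H$ for the actual configuration $p$. It remains to show that (S1) and (S2) imply the existence of a template with all triples in $\tau$.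

Take $\hat v,\rho_0,\rho_1,\rho_2$ from (S2). The pair $(\hat v,\rho_1)$ is the first-and-third component of $(\hat v,\rho_0,\rho_1)$ and the first-and-second component of $(\hat v,\rho_1,\rho_2)$, so these two components of $\tau$ agree, and $(\hat v,\rho_0)\approx(\hat v,\rho_1)\approx(\hat v,\rho_2)$. Define $X_p,X_q$ as before and a relation $\preceq$ on the disjoint union $\{0\}\sqcup X_p\sqcup(\mathbb N\times X_q)$. Elements $(i,x),(j,x')$ with $i<j$ are compared like $\mathrm{fr}\,\rho_0(x)$, $\mathrm{fr}\,\rho_1(x')$. Any two elements that involve at most one index $i$ are compared like the corresponding numbers among $0$, $\mathrm{fr}\,\hat v(x)$, $\mathrm{fr}\,\rho_0(x)$. Given at most three elements, map the indices that occur increasingly into $\{0,1,2\}$. By (S2) and the equivalences above, $\preceq$ on these elements agrees with the order of the corresponding fractional parts of $\hat v,\rho_0,\rho_1,\rho_2$. So $\preceq$ is total and transitive, and $0$ is a least element. Every countable linear order embeds into $\mathbb Q\cap(0,1)$; embed the classes of $\preceq$ other than that of $0$ in this way and send the class of $0$ to $0$. Use the images as fractional parts, the integer parts prescribed by $\tau$, and the value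 $M+1$ for clocks outside $X_p$ or $X_q$. A clock with integer part $M$ is in the class of $0$, so its value is $M$. All triples of the resulting sequence lie in $\tau$, which gives (T1), and (T2) holds by (S1).
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHLST23}
Sougata Bose, Thomas A. Henzinger, Karoliina Lehtinen, Sven Schewe, and Patrick Totzke,
\emph{History-deterministic Timed Automata},
arXiv:2304.03183 (2023).

\end{thebibliography}
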